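\title{Amenability does not force the $C^*$-completions of a Hecke algebra to coincide}

\begin{abstract}
The Hecke algebra of a Hecke pair $(G,\Gamma)$ has two $C^*$-completions that come from the Schlichting completion $(\overline G,\overline\Gamma)$: the enveloping $C^*$-algebra of $L^1(G,\Gamma)$ and the corner $pC^*(\overline G)p$. We show that they need not coincide when $\overline G$ is amenable. For every prime $q$ there is a counterexample in which $\overline G$ is solvable and unimodular and $G$ is a finitely generated solvable group. The group $\overline G$ is a $q$-adic Heisenberg group extended by a dilation and the Fourier transform, and the obstruction is a bounded Hermitian spherical function that is not positive definite. On a commutative quotient the two completions are $C([-c_q,c_q])$ with $c_q=q^{1/2}+q^{-1/2}$, and $C([-2,2])$. We also prove that the coincidence of the completions passes to $G$ from a normal subgroup containing $\Gamma$, that it depends on $\Gamma$ and not only on $\overline G$, and that it holds whenever the reduced subgroup $\Gamma_r$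 has order at most two.
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{Hecke pair} $(G,\Gamma)$ is a group $G$ with a subgroup $\Gamma$ such that every double coset $\Gamma g\Gamma$ is a finite union of left cosets of $\Gamma$; equivalently, every orbit of $\Gamma$ on $G/\Gamma$ is finite. The \emph{Hecke algebra} $\mathcal H(G,\Gamma)$ consists of the finitely supported complex functions on $\Gamma\backslash G/\Gamma$, with the usual convolution and involution. If $\Gamma$ is normal, this is the group algebra of $G/\Gamma$; in general it stands in for the group algebra of a quotient group that does not exist.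

To complete $\mathcal H(G,\Gamma)$ one passes to a topological pair. Let $\operatorname{core}(\Gamma)=\bigcap_{g\in G}g\Gamma g^{-1}$, $G_r=G/\operatorname{core}(\Gamma)$ and $\Gamma_r=\Gamma/\operatorname{core}(\Gamma)$. The group $G_r$ acts faithfully on the discrete set $G/\Gamma$ by left translation. Give $\operatorname{Sym}(G/\Gamma)$ the topology of pointwise convergence, and let $\overline G$ and $\overline\Gamma$ be the closures of $G_r$ and $\Gamma_r$ in it. The pair $(\overline G,\overline\Gamma)$ is the \emph{Schlichting completion} of $(G,\Gamma)$. The group $\overline G$ is totally disconnected and locally compact (t.d.l.c.), and $\overline\Gamma$ is a compact open subgroup. Fix the Haar measure on $\overline G$ that gives $\overline\Gamma$ measure one. Then $p=1_{\overline\Gamma}$ is a projection in $L^1(\overline G)$ and in the full group $C^*$-algebra $C^*(\overline G)$, and $\mathcal H(G,\Gamma)$ is canonically $*$-isomorphic to $pC_c(\overline G)p$, the span of the characteristic functions of the double cosets of $\overline\Gamma$. Only this picture of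 the Hecke algebra is used below. It yields three completions:
\begin{itemize}
\item the Banach $*$-algebra $L^1(G,\Gamma)=pL^1(\overline G)p$, the closure of $\mathcal H(G,\Gamma)$ in $L^1(\overline G)$;
\item its enveloping $C^*$-algebra $C^*(L^1(G,\Gamma))$, the completion in the norm $\sup_\pi\|\pi(k)\|$, where $\pi$ runs over all $*$-representations of $L^1(G,\Gamma)$ on Hilbert spaces;
\item the corner $pC^*(\overline G)p$, the closure of $\mathcal H(G,\Gamma)$ in $C^*(\overline G)$, whose norm is $\sup_U\|U(k)\|$, where $U$ runs over the unitary representations of $\overline G$.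
\end{itemize}
Every $U$ restricts to a $*$-representation of $L^1(G,\Gamma)$, so the identity map of $\mathcal H(G,\Gamma)$ extends to a canonical surjective $*$-homomorphism
\begin{equation}\label{eq:canonical}
C^*(L^1(G,\Gamma))\longrightarrow pC^*(\overline G)p .
\end{equation}
We write $C^*(L^1(G,\Gamma))\cong pC^*(\overline G)p$ when \eqref{eq:canonical} is an isomorphism. The algebra on the left records all representations of the Hecke algebra that are bounded for the $L^1$-norm. The algebra on the right records only what unitary representations of $\overline G$ do on their $\overline\Gamma$-fixed vectors. The isomorphism says that the first family sees nothing more than the second.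

The following is known. The map \eqref{eq:canonical} is an isomorphism if $\overline G$ is Hermitian, that is, if every self-adjoint element of $L^1(\overline G)$ has real spectrum, and also if one of $\overline G$, $G$, $G_r$ has subexponential growth. It is not an isomorphism for $(SL_2(\mathbb Q_q),SL_2(\mathbb Z_q))$ with $q$ prime; there $\overline G=PSL_2(\mathbb Q_q)$ is not amenable. The question we answer was posed by Palma \cite{Palma}.
\begin{quote}
\emph{If $\overline G$ is amenable, does it follow that $C^*(L^1(G,\Gamma))\cong pC^*(\overline G)p$?}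
\end{quote}
One would guess that it does. If $\Gamma$ is normal, for instance if $G$ is abelian, then $\overline G=G/\Gamma$ is discrete, $L^1(G,\Gamma)=\ell^1(G/\Gamma)$, and both sides of \eqref{eq:canonical} are $C^*(G/\Gamma)$ by definition. If $\overline G$ is compact, the isomorphism holds by Lemma~\ref{lem:union}. Abelian and compact groups are the basic amenable groups, the counterexample above is not amenable, and amenability is the condition under which the full and reduced group $C^*$-algebras coincide. Nevertheless the answer is no.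

\subsection*{The counterexample}
Fix a prime $q$. Let $|\cdot|$ be the $q$-adic absolute value on $\mathbb Q_q$, let $\mu_{q^\infty}\subset\mathbb T$ be the group of $q$-power roots of unity with the \emph{discrete} topology, and let $\psi\colon\mathbb Q_q\to\mu_{q^\infty}$, $\psi(y)=e^{2\pi i\{y\}}$, be the standard character; here $\{y\}$ is the element of $\mathbb Z[\frac1q]\cap[0,1)$ with $y-\{y\}\in\mathbb Z_q$, so that $\ker\psi=\mathbb Z_q$. Let $H=\mathbb Q_q\times\mathbb Q_q\times\mu_{q^\infty}$ be the Heisenberg-type group with product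
\begin{equation}\label{eq:heis}
(a,b,\zeta)(a',b',\zeta')=\bigl(a+a',\,b+b',\,\zeta\zeta'\psi(ab')\bigr),
\end{equation}
and consider its automorphisms
\begin{equation}\label{eq:DJ}
D(a,b,\zeta)=(qa,\,q^{-1}b,\,\zeta),\qquad J(a,b,\zeta)=\bigl(b,\,-a,\,\zeta\psi(-ab)\bigr).
\end{equation}
Let $Q=\langle D,J\rangle$ with the discrete topology, $F=\langle J\rangle$, and
\[
G=H\rtimes Q,\qquad \Gamma_0=\mathbb Z_q\times\mathbb Z_q\times\{1\},\qquad \Gamma=\Gamma_0\rtimes F .
\]

\begin{theorem}\label{thm:main}
The pair $(G,\Gamma)$ is a Hecke pair with $\overline G=G$ and $\overline\Gamma=\Gamma$. The group $G$ is solvable, hence amenable, and unimodular, and the canonical map $C^*(L^1(G,\Gamma))\to pC^*(\overline G)p$ is not injective. The same holds, with the same $\overline G$ and $\overline\Gamma$, for the finitely generated solvable group $G'=(\mathbb Z[\frac1q]^2\times\mu_{q^\infty})\rtimes Q$ and its subgroup $\Gamma'=(\mathbb Z^2\times\{1\})\rtimes F$.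
\end{theorem}

On a commutative quotient the size of the failure can be computed exactly. Let $W=\ell^1(\mathbb Z,q^{|n|/2})$ be the Banach $*$-algebra of Laurent series $c=\sum_nc_nz^n$ with $\|c\|_W=\sum_n|c_n|q^{|n|/2}<\infty$ and $c^*=\sum_n\overline{c_n}z^{-n}$. Each $c\in W$ can be evaluated at the points $\lambda$ of the annulus $\mathbb A=\{\lambda\in\mathbb C:q^{-1/2}\le|\lambda|\le q^{1/2}\}$. Let $W^{\mathrm{sym}}$ be the subalgebra of series invariant under $z\mapsto z^{-1}$, let $x=z+z^{-1}$ and $c_q=q^{1/2}+q^{-1/2}$. A \emph{character} is a nonzero multiplicative linear functional, and a \emph{$*$-character} is one that preserves the involution.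

\begin{theorem}\label{thm:size}
For the pair $(G,\Gamma)$ of Theorem~\ref{thm:main} there is a surjective $*$-homomorphism $\Theta\colon L^1(G,\Gamma)\to W^{\mathrm{sym}}$ that induces an isometry $L^1(G,\Gamma)/\ker\Theta\cong W^{\mathrm{sym}}$. The characters of $L^1(G,\Gamma)$ that factor through $\Theta$ are the evaluations $\omega_\lambda(k)=\Theta(k)(\lambda)$, $\lambda\in\mathbb A$. The character $\omega_\lambda$ is a $*$-character if and only if $\lambda+\lambda^{-1}\in[-c_q,c_q]$, and it extends to a character of $pC^*(G)p$ if and only if $\lambda+\lambda^{-1}\in[-2,2]$. Consequently the $C^*$-completion of $W^{\mathrm{sym}}$ obtained from $C^*(L^1(G,\Gamma))$ is $C([-c_q,c_q])$, and the one obtained from $pC^*(G)p$ is $C([-2,2])$; here the completion obtained from $A$ is the quotient of $A$ by the closure of $\ker\Theta$.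
\end{theorem}

\subsection*{Positive results}
Let $G$ be any t.d.l.c.\ group, $\Gamma$ a compact open subgroup and $p=1_\Gamma$, with $\Gamma$ of measure one. We call $(G,\Gamma)$ \emph{good} if $\|\pi(k)\|\le\|k\|_{C^*(G)}$ for all $*$-representations $\pi$ of $pL^1(G)p$ and all $k\in pC_c(G)p$. For a Hecke pair, \eqref{eq:canonical} is an isomorphism exactly when the Schlichting completion is good (Lemma~\ref{lem:criterion}). The next theorem needs no amenability.

\begin{theorem}\label{thm:normal}
Let $G$ be a t.d.l.c.\ group and $\Gamma$ a compact open subgroup. If $\Gamma\subseteq N\trianglelefteq G$ with $N$ closed and $(N,\Gamma)$ is good, then $(G,\Gamma)$ is good.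
\end{theorem}

\begin{corollary}\label{cor:depends}
The property depends on $\Gamma$, not only on $\overline G$. In the group $G$ of Theorem~\ref{thm:main} the isomorphism holds for $\Gamma_0$ and for $\Gamma_1=\Gamma_0\rtimes\langle J^2\rangle$, with the same Schlichting completion $G$, and it fails for $\Gamma$, although $[\Gamma:\Gamma_1]=2$.
\end{corollary}

\begin{theorem}\label{thm:two}
If $|\Gamma_r|\le2$, then $C^*(L^1(G,\Gamma))\cong pC^*(\overline G)p$, for every group $G$.
\end{theorem}

We do not settle whether there is a counterexample with $G$ amenable and $\Gamma_r$ finite; by Theorem~\ref{thm:two} it would have $|\Gamma_r|\ge3$.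

All proofs go through one positivity criterion, proved in Section~\ref{sec:prelim}. Section~\ref{sec:model} shows the idea of the counterexample on the infinite dihedral group and explains where $H$, $D$ and $J$ come from.

\section{Measures, positivity and spherical functions}\label{sec:prelim}

\subsection*{Conventions}
Let $G$ be a t.d.l.c.\ group. It is convenient to compute in the Banach $*$-algebra $M(G)$ of bounded complex Radon measures, with product (written without a sign) and involution
\[
\int\varphi\,d(\nu\nu')=\iint\varphi(gg')\,d\nu(g)\,d\nu'(g'),\qquad \int\varphi\,d\nu^*=\overline{\int\overline{\varphi(g^{-1})}\,d\nu(g)} .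
\]
The point masses satisfy $\delta_g\delta_{g'}=\delta_{gg'}$ and $\delta_g^*=\delta_{g^{-1}}$. A function in $L^1(G)$ is identified with its product with left Haar measure. Then $L^1(G)$ is a closed $*$-ideal of $M(G)$, and the dense $*$-subalgebra $C_c(G)$ is stable under left and right multiplication by compactly supported measures. For a compact subgroup $K$ let $p_K$ be its normalized Haar measure; then $p_K=p_K^*=p_K^2$ and $\delta_gp_K=p_K\delta_g=p_K$ for $g\in K$. If $K$ is open, $p_K\in C_c(G)$.

Let $\Gamma$ be compact open and $p=p_\Gamma$. The space $C_c(G)p$ consists of the compactly supported functions that are constant on the left cosets $g\Gamma$, so it is spanned by the elements $\delta_gp$. Hence $pC_c(G)p$ is spanned by the probability measures $p\delta_gp$. If $f,f'\in C_c(G)p$, then $f^*f'=pf^*f'p\in pC_c(G)p$.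

Unitary representations are strongly continuous, and inner products are linear in the first variable. A unitary representation $U$ gives a $*$-representation $U(\nu)=\int U(g)\,d\nu(g)$ of $M(G)$, and $U(p_K)$ is the orthogonal projection onto the $K$-fixed vectors. The algebra $C^*(G)$ is the completion of $L^1(G)$ in the norm $\sup_U\|U(\cdot)\|$. We use three groups of textbook facts.
\begin{itemize}
\item[(A)] A $*$-representation of a Banach $*$-algebra with isometric involution is contractive, and it extends to the enveloping $C^*$-algebra.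
\item[(B)] An element of a $C^*$-algebra is positive, that is, of the form $y^*y$, if and only if it is self-adjoint with spectrum in $[0,\infty)$. An element of a $C^*$-subalgebra that is positive in the larger algebra is positive in the subalgebra. An injective $*$-homomorphism of $C^*$-algebras is isometric. A character of a $C^*$-algebra is a continuous $*$-character.
\item[(C)] A function $\varphi$ on $G$ is \emph{positive definite} if $\sum_{i,j}\overline{c_i}c_j\varphi(g_i^{-1}g_j)\ge0$ for all finite families $g_i\in G$, $c_i\in\mathbb C$. A continuous function is positive definite if and only if it has the form $\varphi(g)=\langle U(g)\eta,\eta\rangle$ with $U$ a unitary representation.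
\end{itemize}

\subsection*{Recognizing Schlichting completions}
The first lemma lets us build the example as a topological pair and pass to a dense subgroup afterwards.

\begin{lemma}\label{lem:schlichting}
Let $G$ be a t.d.l.c.\ group and $\Gamma$ a compact open subgroup with $\operatorname{core}(\Gamma)=1$. Then $(G,\Gamma)$ is a Hecke pair with Schlichting completion $(G,\Gamma)$. If $G'$ is a dense subgroup of $G$ and $\Gamma'=G'\cap\Gamma$, then $(G',\Gamma')$ is a Hecke pair with Schlichting completion $(G,\Gamma)$.
\end{lemma}

\begin{proof}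
The set $\Gamma g\Gamma$ is compact and the left cosets of $\Gamma$ are open, so $(G,\Gamma)$ is a Hecke pair. The homomorphism $\iota\colon G\to\operatorname{Sym}(G/\Gamma)$ has kernel $\operatorname{core}(\Gamma)=1$. It is continuous, because $g\mapsto gg_0\Gamma$ is constant on the left cosets of the open subgroup $g_0\Gamma g_0^{-1}$. The sets $V_{g\Gamma}=\{\sigma:\sigma(\Gamma)=g\Gamma\}$ form a partition of $\operatorname{Sym}(G/\Gamma)$ into open sets, and $\iota^{-1}(V_{g\Gamma})=g\Gamma$. On the compact set $g\Gamma$ the continuous injection $\iota$ is a homeomorphism onto the compact set $\iota(G)\cap V_{g\Gamma}$. Thus $\iota(G)$ meets each piece of an open partition in a closed set on which $\iota^{-1}$ is continuous. So $\iota$ is a homeomorphism onto a closed subgroup, and $\iota(\Gamma)$ is closed.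

The $G'$-equivariant map $G'/\Gamma'\to G/\Gamma$ is injective, and it is surjective because $G'$ meets every open set $g\Gamma$. Under this bijection the $\Gamma'$-orbits lie in the finite $\Gamma$-orbits, so $(G',\Gamma')$ is a Hecke pair, and $G'$ acts faithfully through $\iota$. The closure of $\iota(G')$ is $\iota(G)$. Since $\Gamma$ is open, $\Gamma'$ is dense in $\Gamma$, so the closure of $\iota(\Gamma')$ is $\iota(\Gamma)$.
\end{proof}

\subsection*{The positivity criterion}
A $*$-representation $\pi$ of $pL^1(G)p$ is positive on $k^*k$ when $k$ lies in the algebra. An element $f^*f$ with $f\in C_c(G)p$ also lies in the algebra and is positive in $C^*(G)$, but its factor $f$ is invariant under $\Gamma$ on one side only, and $\pi(f)$ has no meaning. These elements carry the whole difference between the two completions.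

\begin{lemma}\label{lem:criterion}
Let $G$ be a t.d.l.c.\ group, $\Gamma$ a compact open subgroup and $p=p_\Gamma$. The following are equivalent.
\begin{itemize}
\item[(a)] The pair $(G,\Gamma)$ is good.
\item[(b)] The canonical surjection $C^*(pL^1(G)p)\to pC^*(G)p$ is injective.
\item[(c)] $\pi(f^*f)\ge0$ for every $*$-representation $\pi$ of $pL^1(G)p$ and every $f\in C_c(G)p$.
\end{itemize}
\end{lemma}

\begin{proof}
On $pC_c(G)p$, which is dense in both algebras in (b), we always have $\sup_\pi\|\pi(k)\|\ge\|k\|_{C^*(G)}$, and (a) says that the two norms agree. If they agree, the canonical map is isometric. If the map is injective, it is isometric by (B). So (a) and (b) are equivalent.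

Assume (a). Then the restriction of $\pi$ to $pC_c(G)p$ extends to a $*$-representation of the $C^*$-subalgebra $pC^*(G)p$ of $C^*(G)$. By (B), $f^*f$ is positive in this subalgebra, and (c) follows.

Assume (c). We must produce a unitary representation of $G$ from $\pi$. Let $\xi_0$ be a unit vector in the space of $\pi$ and put $\varphi(g)=\langle\pi(p\delta_gp)\xi_0,\xi_0\rangle$. This function is bi-$\Gamma$-invariant, hence locally constant. For $f=\sum_jc_j\delta_{g_j}p$ we have $f^*f=\sum_{i,j}\overline{c_i}c_j\,p\delta_{g_i^{-1}g_j}p$, so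
\[
\sum_{i,j}\overline{c_i}c_j\varphi(g_i^{-1}g_j)=\langle\pi(f^*f)\xi_0,\xi_0\rangle\ge0 .
\]
By (C), $\varphi(g)=\langle U(g)\eta,\eta\rangle$ with $\|\eta\|^2=\varphi(1)=\|\pi(p)\xi_0\|^2\le1$. Bi-invariance gives $\langle U(p\delta_gp)\eta,\eta\rangle=\int\varphi\,d(p\delta_gp)=\varphi(g)$, so $\langle U(k)\eta,\eta\rangle=\langle\pi(k)\xi_0,\xi_0\rangle$ for all $k$ in the span $pC_c(G)p$ of the $p\delta_gp$. Applying this to $k^*k$ we get $\|\pi(k)\xi_0\|^2=\|U(k)\eta\|^2\le\|k\|_{C^*(G)}^2$. Since $\xi_0$ was arbitrary, (a) holds.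
\end{proof}

\subsection*{Spherical functions}
The simplest representations to test in (c) are one-dimensional. A bi-$\Gamma$-invariant function $\varphi$ on $G$ is \emph{spherical} if $\varphi(1)=1$ and
\begin{equation}\label{eq:spherical}
\int_\Gamma\varphi(g\gamma g')\,dp(\gamma)=\varphi(g)\varphi(g')\qquad(g,g'\in G),
\end{equation}
and it is \emph{Hermitian} if $\varphi(g^{-1})=\overline{\varphi(g)}$.

\begin{lemma}\label{lem:character}
Let $\varphi$ be spherical. Then $\omega(k)=\int\varphi\,dk$ is a character of $pC_c(G)p$, and $\omega(p\nu p)=\int\varphi\,d\nu$ for every compactly supported measure $\nu$. If $\varphi$ is bounded, the same formula defines a character of $pL^1(G)p$. If $\varphi$ is Hermitian, $\omega$ is a $*$-character.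
\end{lemma}

\begin{proof}
The formula for $\omega(p\nu p)$ is bi-invariance; with $\nu=\delta_1$ it gives $\omega(p)=1$. Since $kk'=kpk'$, equation \eqref{eq:spherical} gives
\[
\omega(kk')=\iint\Bigl(\int_\Gamma\varphi(g\gamma g')\,dp(\gamma)\Bigr)dk(g)\,dk'(g')=\omega(k)\,\omega(k') ,
\]
where all integrals converge absolutely if $k,k'$ have compact support or $\varphi$ is bounded. The last claim is the definition of $k^*$.
\end{proof}

By the two lemmas, a pair fails to be good as soon as it has a spherical function that is bounded and Hermitian but not positive definite. This is what we look for on an amenable group.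

\section{The model: the infinite dihedral group}\label{sec:model}

Let $\Lambda=\{t^ns^j:n\in\mathbb Z,\ j\in\mathbb Z/2\}$ be the infinite dihedral group, with $s^2=1$ and $st^n=t^{-n}s$, and let $S=\{1,s\}$, so $p_S=\frac12(\delta_1+\delta_s)$. The double cosets are $St^nS=\{t^{\pm n},t^{\pm n}s\}$, $n\ge0$. For $\lambda\in\mathbb C^\times$ put
\[
\kappa_\lambda(t^ns^j)=\tfrac12(\lambda^n+\lambda^{-n}).
\]
This function is constant on double cosets. It is spherical: by bi-invariance it suffices to test \eqref{eq:spherical} on $t^n$ and $t^m$, and since $t^nst^m=t^{n-m}s$,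
\begin{equation}\label{eq:kappa}
\tfrac12\bigl(\kappa_\lambda(t^{n+m})+\kappa_\lambda(t^{n-m})\bigr)=\tfrac14(\lambda^n+\lambda^{-n})(\lambda^m+\lambda^{-m})=\kappa_\lambda(t^n)\kappa_\lambda(t^m).
\end{equation}
We examine the three properties in turn.

\emph{Hermitian symmetry.} Each element of $\Lambda$ lies in the same double coset as its inverse, so $\kappa_\lambda$ is Hermitian if and only if it is real-valued. For $\lambda=re^{i\theta}$ the imaginary part of $\lambda+\lambda^{-1}$ is $(r-r^{-1})\sin\theta$. Hence $\kappa_\lambda(t)$ is real only for $\lambda\in\mathbb T\cup\mathbb R^\times$, and for these $\lambda$ all values of $\kappa_\lambda$ are real.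

\emph{Positive definiteness.} If $|\lambda|=1$, then
\begin{equation}\label{eq:sigma}
\sigma_\lambda(t)=\begin{pmatrix}\lambda&0\\0&\lambda^{-1}\end{pmatrix},\qquad \sigma_\lambda(s)=\begin{pmatrix}0&1\\1&0\end{pmatrix}
\end{equation}
is a unitary representation of $\Lambda$ on $\mathbb C^2$, the unit vector $v_0=\frac1{\sqrt2}(1,1)$ is fixed by $\sigma_\lambda(s)$, and $\langle\sigma_\lambda(t^ns^j)v_0,v_0\rangle=\kappa_\lambda(t^ns^j)$. If $\lambda$ is real and $\lambda\ne\pm1$, take $f=(\delta_t-\delta_{t^{-1}})p_S$. Then $f^*f=p_S(2\delta_1-\delta_{t^2}-\delta_{t^{-2}})p_S$ and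
\begin{equation}\label{eq:modelneg}
\int\kappa_\lambda\,d(f^*f)=2-\kappa_\lambda(t^2)-\kappa_\lambda(t^{-2})=2-\lambda^2-\lambda^{-2}=-(\lambda-\lambda^{-1})^2<0 .
\end{equation}
Note that $\delta_sf=-f$, so $p_Sf=0$: the test element is as far from the Hecke algebra as it can be.

\emph{Boundedness.} The function $\kappa_\lambda$ is bounded only if $|\lambda|=1$.

So the symmetry $t\mapsto t^{-1}$ imposed by $s$ creates $*$-characters of the Hecke algebra, those with real $\lambda\neq\pm1$, that are negative on a positive element of $C^*(\Lambda)$. They do no harm here, because they grow like $\max(|\lambda|,|\lambda|^{-1})^{|n|}$ on the norm-one elements $p_S\delta_{t^n}p_S$ and do not extend to the $\ell^1$-completion. (The pair $(\Lambda,S)$ is good, by Theorem~\ref{thm:two}.)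

The idea is to damp the growth. Take a group $G$ with a homomorphism $g\mapsto\bar g$ onto $\Lambda$ and a compact open subgroup $\Gamma$ mapping onto $S$, and multiply $\kappa_\lambda(\bar g)$ by a bi-$\Gamma$-invariant Hermitian function $\Phi$ that decays exponentially in $|n|$ on the fiber over $t^ns^j$. The difficulty is that a product of two spherical functions need not be spherical, since the average of a product over $\Gamma$ is not the product of the averages. It is spherical if $\Phi$ satisfies \eqref{eq:spherical} already for a smaller subgroup $\Gamma_0\subseteq\Gamma$ that maps to $1$ in $\Lambda$. One then averages first over $\Gamma_0$, which $\kappa_\lambda$ does not see and which splits $\Phi$, and afterwards over the rest of $\Gamma$, which splits $\kappa_\lambda$. Such a $\Phi$ arises as a coefficient $\Phi(g)=\langle\rho(g)\xi,\xi\rangle$ of a unitary representation $\rho$ whose space of $\Gamma_0$-fixed vectors is a line $\mathbb C\xi$.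

\begin{remark}\label{rem:abelian}
The subgroup $\Gamma_0$ cannot be taken inside an abelian normal subgroup $H_0$ of $G$. In that case $\rho(H_0)$ commutes with $\rho(\Gamma_0)$ and so preserves $\mathbb C\xi$; write $\rho(h)\xi=\chi(h)\xi$. Then $\rho(h)\rho(g)\xi=\chi(g^{-1}hg)\rho(g)\xi$. If $\Phi(g)\ne0$, the eigenvectors $\xi$ and $\rho(g)\xi$ of the unitary $\rho(h)$ are not orthogonal, so $\chi(g^{-1}hg)=\chi(h)$ for all $h\in H_0$. Hence $\rho(g)\xi$ is fixed by $\Gamma_0$ and lies in $\mathbb C\xi$, and $|\Phi(g^n)|=1$ for all $n$. There is no decay.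
\end{remark}

The next candidate after an abelian group is a two-step nilpotent one, and the Heisenberg group works. It acts on $L^2(\mathbb Q_q)$ by translations and modulations, and those by elements of $\mathbb Z_q$ fix only the multiples of $\xi=1_{\mathbb Z_q}$. The powers of a dilation move $\xi$ to the unit vectors $q^{n/2}1_{q^n\mathbb Z_q}$, whose inner product with $\xi$ is $q^{-|n|/2}$. The Fourier transform fixes $\xi$ and inverts the dilation. These two operators lift $t$ and $s$, and they are $D$ and $J$; the Fourier transform has order four, which is why $Q$ appears in place of $\Lambda$. The center is $\mu_{q^\infty}$ with the discrete topology rather than $\mathbb T$, so that $H$ is totally disconnected and $\Gamma_0$ is open.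

\section{The group $G$ and its dense subgroup}\label{sec:group}

We verify the group-theoretic assertions of Theorem~\ref{thm:main}.

\emph{The group $H$.} The map $(a,b')\mapsto\psi(ab')$ is multiplicative in each variable, which gives associativity of \eqref{eq:heis}, and $(a,b,\zeta)^{-1}=(-a,-b,\zeta^{-1}\psi(ab))$. Since $\ker\psi$ is open, $\psi$ is continuous into the discrete group $\mu_{q^\infty}$, so $H$ is a t.d.l.c.\ group. The subgroup $\{0\}\times\{0\}\times\mu_{q^\infty}$ is central with abelian quotient, so $H$ is nilpotent.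

\emph{The automorphisms.} The map $D$ is an automorphism because $(qa)(q^{-1}b')=ab'$. For $J$ and $h=(a,b,\zeta)$, $h'=(a',b',\zeta')$, the first two coordinates of $J(hh')$ and $J(h)J(h')$ are both $(b+b',-a-a')$. The third coordinate of $J(hh')$ is
\[
\zeta\zeta'\psi\bigl(ab'-(a+a')(b+b')\bigr)=\zeta\zeta'\psi(-ab-a'b'-a'b),
\]
and that of $J(h)J(h')$ is $\zeta\psi(-ab)\cdot\zeta'\psi(-a'b')\cdot\psi(b\cdot(-a'))$, which is the same. Next, $J^2(a,b,\zeta)=(-a,-b,\zeta\psi(-ab)\psi(ab))=(-a,-b,\zeta)$, so $J^4=1$, and both $JD$ and $D^{-1}J$ send $(a,b,\zeta)$ to $(q^{-1}b,-qa,\zeta\psi(-ab))$, so $JDJ^{-1}=D^{-1}$. Therefore $Q=\{D^nJ^j:n\in\mathbb Z,\ j\in\mathbb Z/4\}$, with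
\begin{equation}\label{eq:Qrule}
D^nJ^j\,D^mJ^i=D^{\,n+(-1)^jm}J^{\,j+i}.
\end{equation}
These elements are distinct, since $D^nJ^j$ sends the pair $(a,b)$ to $\pm(q^na,q^{-n}b)$ for $j=0,2$ and to $\pm(q^nb,-q^{-n}a)$ for $j=1,3$.

\emph{The group $G$.} Every element of $G$ is uniquely $hD^nJ^j$ with $h\in H$, conjugation by $D$ and $J$ acts on $H$ by \eqref{eq:DJ}, and $H$ is open and normal. By \eqref{eq:Qrule},
\begin{equation}\label{eq:quotient}
G\to\Lambda,\qquad g=hD^nJ^j\mapsto\bar g=t^ns^j
\end{equation}
is a surjective homomorphism with kernel $H\rtimes\langle J^2\rangle$. As $\psi=1$ on $\mathbb Z_q$, the set $\Gamma_0$ is a $J$-invariant compact open subgroup of $H$. So $\Gamma$ is a compact open subgroup of $G$, the disjoint union of the cosets $\Gamma_0J^j$, and its image in $\Lambda$ is $S$. The group $Q$ has the cyclic normal subgroup $\langle D\rangle$ with cyclic quotient, so $G$ is solvable, and solvable locally compact groups are amenable. The product of the Haar measures of $\mathbb Q_q$, $\mathbb Q_q$ and $\mu_{q^\infty}$ is invariant under left and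 right translations of $H$, under $J$, and under $D$, which scales it by $|q|\,|q^{-1}|=1$. Its product with counting measure on $Q$ is therefore bi-invariant on $G$, and $G$ is unimodular.

\emph{The core of $\Gamma$ is trivial.} Let $\gamma=(a,b,1)J^j$ have all its conjugates in $\Gamma$. If $j$ is odd, then $D\gamma D^{-1}$ has $Q$-component $DJ^jD^{-1}=D^2J^j\notin F$, which is impossible. If $j=2$, let $h=(w,0,1)$ with $w=\frac1{2q}$. Then $h\gamma h^{-1}=h\,(a,b,1)\,J^2(h^{-1})\,J^2$ with $J^2(h^{-1})=h$, so its first coordinate is $a+2w=a+q^{-1}\notin\mathbb Z_q$, which is impossible. If $j=0$, then $D^n\gamma D^{-n}=(q^na,q^{-n}b,1)\in\Gamma_0$ for all $n\in\mathbb Z$, which forces $a=b=0$. By Lemma~\ref{lem:schlichting}, $\overline G=G$ and $\overline\Gamma=\Gamma$.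

\emph{The subgroup $G'$.} The set $\mathbb Z[\frac1q]^2\times\mu_{q^\infty}$ is a subgroup of $H$ invariant under $D$ and $J$. It is dense because $\mathbb Z[\frac1q]$ is dense in $\mathbb Q_q$, and $\mathbb Z[\frac1q]\cap\mathbb Z_q=\mathbb Z$ gives $G'\cap\Gamma=\Gamma'$. By Lemma~\ref{lem:schlichting}, $(G',\Gamma')$ is a Hecke pair with Schlichting completion $(G,\Gamma)$. The group $G'$ is generated by $D$, $J$ and $(1,0,1)$. Indeed, conjugation by $D^n$ gives the elements $(q^n,0,1)$, which generate all $(a,0,1)$ with $a\in\mathbb Z[\frac1q]$; conjugation by $J$ sends $(a,0,1)$ to $(0,-a,1)$; from $(a,0,1)(0,b,1)=(a,b,\psi(ab))$ and $(0,b,1)(a,0,1)=(a,b,1)$ we obtain the central elements $(0,0,\psi(ab))$, which exhaust $\mu_{q^\infty}$; and $(a,b,\zeta)=(0,b,1)(a,0,1)(0,0,\zeta)$.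

The algebras in \eqref{eq:canonical} and the map itself depend only on the Schlichting completion. To finish the proof of Theorem~\ref{thm:main} it therefore suffices, by Lemma~\ref{lem:criterion}, to show that $(G,\Gamma)$ is not good.

\section{The Schr\"odinger representation and the counterexample}\label{sec:counter}

Let $dy$ be the Haar measure on $\mathbb Q_q$ with $\operatorname{vol}(\mathbb Z_q)=1$. Then $d(cy)=|c|\,dy$ and $\operatorname{vol}(q^n\mathbb Z_q)=q^{-n}$. Let $\mathcal F\eta(y)=\int\eta(u)\psi(uy)\,du$ and $\xi=1_{\mathbb Z_q}$. The character $u\mapsto\psi(uy)$ of the compact group $\mathbb Z_q$ is trivial exactly when $y\in\mathbb Z_q$, so $\mathcal F\xi=\xi$. The pairing $\psi(uy)$ identifies $\mathbb Q_q$ with its dual group, and $\mathcal F\xi=\xi$ says that $dy$ is self-dual. By the Plancherel and inversion theorems $\mathcal F$ is a unitary operator on $L^2(\mathbb Q_q)$ with $\mathcal F^2\eta(y)=\eta(-y)$, so $\mathcal F^4=1$. Define unitary operators on $L^2(\mathbb Q_q)$ by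
\[
\rho(a,b,\zeta)\eta(y)=\zeta\psi(by)\eta(y+a),\qquad \rho(D)\eta(y)=q^{1/2}\eta(q^{-1}y),\qquad \rho(J)=\mathcal F .
\]

\begin{lemma}\label{lem:rho}
The formula $\rho(hD^nJ^j)=\rho(h)\rho(D)^n\mathcal F^j$ defines a unitary representation of $G$. The vector $\xi$ is fixed by $\rho(\Gamma)$, and $\rho(p_{\Gamma_0})$ is the projection onto $\mathbb C\xi$. The function $\Phi(g)=\langle\rho(g)\xi,\xi\rangle$ is bi-$\Gamma$-invariant and Hermitian, and
\begin{equation}\label{eq:decay}
|\Phi(hD^nJ^j)|\le q^{-|n|/2},\qquad \Phi(D^n)=q^{-|n|/2}.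
\end{equation}
\end{lemma}

\begin{proof}
We check the relations of $G$. For $h=(a,b,\zeta)$ and $h'=(a',b',\zeta')$,
\[
\rho(h)\rho(h')\eta(y)=\zeta\psi(by)\,\zeta'\psi(b'(y+a))\,\eta(y+a+a')=\rho(hh')\eta(y).
\]
Since $\rho(D)^{-1}\eta(y)=q^{-1/2}\eta(qy)$,
\[
\rho(D)\rho(h)\rho(D)^{-1}\eta(y)=\zeta\psi(bq^{-1}y)\,\eta\bigl(q(q^{-1}y+a)\bigr)=\rho(D(h))\eta(y).
\]
For $\eta\in L^1\cap L^2$, the substitutions $u\mapsto u-a$ and $u\mapsto qu$ give
\begin{align*}
\mathcal F\rho(h)\eta(y)&=\zeta\int\eta(u)\,\psi\bigl((u-a)(b+y)\bigr)\,du=\zeta\psi(-ab)\psi(-ay)\,\mathcal F\eta(y+b)=\rho(J(h))\mathcal F\eta(y),\\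
\mathcal F\rho(D)\eta(y)&=q^{1/2}q^{-1}\int\eta(u)\psi(quy)\,du=q^{-1/2}\mathcal F\eta(qy)=\rho(D)^{-1}\mathcal F\eta(y).
\end{align*}
Together with $\mathcal F^4=1$, the last identity shows that $\rho$ respects \eqref{eq:Qrule}, and the two before it show that $\rho(D)$ and $\mathcal F$ implement the action of $Q$ on $H$. So $\rho$ is a homomorphism. A locally constant compactly supported $\eta$ is fixed by $\rho(a,b,1)$ for $|a|,|b|$ small, hence by an open subgroup of $G$. Such $\eta$ are dense, so $\rho$ is strongly continuous.

For $a,b\in\mathbb Z_q$ we have $\psi(by)\xi(y+a)=\xi(y)$, and $\mathcal F\xi=\xi$, so $\rho(\Gamma)$ fixes $\xi$. Conversely, let $\eta$ be fixed by $\rho(\Gamma_0)$. From $\rho(0,1,1)\eta=\eta$ we get $\psi(y)\eta(y)=\eta(y)$, so $\eta$ vanishes almost everywhere outside $\ker\psi=\mathbb Z_q$. Invariance under the $\rho(a,0,1)$ with $a\in\mathbb Z_q$ shows that $\eta$ equals its average over these translations, which is constant on $\mathbb Z_q$. So $\eta\in\mathbb C\xi$.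

Bi-invariance of $\Phi$ holds because $\rho(\Gamma)$ fixes $\xi$, and $\Phi(g^{-1})=\langle\xi,\rho(g)\xi\rangle=\overline{\Phi(g)}$. Finally $\rho(D^nJ^j)\xi=q^{n/2}1_{q^n\mathbb Z_q}$, so
\[
\Phi(hD^nJ^j)=\zeta q^{n/2}\int_{\mathbb Z_q}\psi(by)\,1_{q^n\mathbb Z_q}(y+a)\,dy .
\]
The integrand has modulus one on $\mathbb Z_q\cap(-a+q^n\mathbb Z_q)$, a set of measure at most $\min(1,q^{-n})$, and vanishes elsewhere. Since $q^{n/2}\min(1,q^{-n})=q^{-|n|/2}$, the bound follows, with equality for $h=1$.
\end{proof}

For $\lambda\in\mathbb C^\times$ define $\varphi_\lambda(g)=\kappa_\lambda(\bar g)\Phi(g)$, with $\bar g$ as in \eqref{eq:quotient}.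

\begin{lemma}\label{lem:phi}
For all $g,g'\in G$,
\begin{equation}\label{eq:split}
\int_{\Gamma_0}\varphi_\lambda(g\gamma g')\,dp_{\Gamma_0}(\gamma)=\kappa_\lambda(\bar g\bar g')\,\Phi(g)\Phi(g') .
\end{equation}
The function $\varphi_\lambda$ is spherical for $(G,\Gamma)$. If $\lambda\in\mathbb A$, then $|\varphi_\lambda|\le1$, so that $\omega_\lambda(k)=\int\varphi_\lambda\,dk$ is a character of $L^1(G,\Gamma)$. It is a $*$-character if $\lambda\in\mathbb A\cap(\mathbb R\cup\mathbb T)$.
\end{lemma}

\begin{proof}
Elements of $\Gamma_0$ map to $1$ in $\Lambda$, so the left side of \eqref{eq:split} equals $\kappa_\lambda(\bar g\bar g')\langle\rho(g)\rho(p_{\Gamma_0})\rho(g')\xi,\xi\rangle$. Here the rank-one property enters: $\rho(p_{\Gamma_0})\rho(g')\xi=\Phi(g')\xi$, and \eqref{eq:split} follows. Both factors of $\varphi_\lambda$ are bi-$\Gamma$-invariant and equal $1$ at the identity. The four cosets $\Gamma_0J^j$ have equal measure in $\Gamma$, and $\Phi(J^jg')=\Phi(g')$, so \eqref{eq:split} applied to $g$ and $J^jg'$ gives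
\[
\int_\Gamma\varphi_\lambda(g\gamma g')\,dp(\gamma)=\tfrac14\sum_{j=0}^3\kappa_\lambda(\bar gs^j\bar g')\,\Phi(g)\Phi(g')=\kappa_\lambda(\bar g)\kappa_\lambda(\bar g')\,\Phi(g)\Phi(g'),
\]
because $\kappa_\lambda$ is spherical for $(\Lambda,S)$ by \eqref{eq:kappa}. If $\lambda\in\mathbb A$, then $|\lambda^{\pm n}|\le q^{|n|/2}$, so $|\kappa_\lambda(t^ns^j)|\le q^{|n|/2}$, and \eqref{eq:decay} gives $|\varphi_\lambda|\le1$. For $\lambda\in\mathbb R^\times\cup\mathbb T$ both factors are Hermitian. Now apply Lemma~\ref{lem:character}.
\end{proof}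

It remains to find the negative direction. The direct lift $(\delta_D-\delta_{D^{-1}})p$ of the dihedral test element does not detect it: for real $\lambda\in\mathbb A$ it gives $2-2\varphi_\lambda(D^2)=2-q^{-1}(\lambda^2+\lambda^{-2})\ge1-q^{-2}>0$, since the damping factor is $1$ at the identity and $q^{-1}$ at $D^{\pm2}$. Inserting $p_{\Gamma_0}$ gives all four terms the same damping factor, by \eqref{eq:split}.

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $\lambda\in\mathbb A$ be real with $\lambda\ne\pm1$; such $\lambda$ exist because the decay in \eqref{eq:decay} is exponential. By Lemma~\ref{lem:phi}, $\omega_\lambda$ is a one-dimensional $*$-representation of $L^1(G,\Gamma)$. Put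
\[
f=p_{\Gamma_0}(\delta_D-\delta_{D^{-1}})\,p\in C_c(G)p,\qquad f^*f=p\,(\delta_{D^{-1}}-\delta_D)\,p_{\Gamma_0}\,(\delta_D-\delta_{D^{-1}})\,p .
\]
By Lemma~\ref{lem:character} the outer factors $p$ may be dropped when integrating $\varphi_\lambda$, and \eqref{eq:split} says that $\int\varphi_\lambda\,d(\delta_gp_{\Gamma_0}\delta_{g'})=\kappa_\lambda(\bar g\bar g')\Phi(g)\Phi(g')$. Expanding the product gives four terms with $g,g'\in\{D,D^{-1}\}$, each with $\Phi(g)\Phi(g')=q^{-1}$. As in \eqref{eq:modelneg},
\begin{equation}\label{eq:neg}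
\omega_\lambda(f^*f)=\tfrac1q\bigl(\kappa_\lambda(1)-\kappa_\lambda(t^{-2})-\kappa_\lambda(t^2)+\kappa_\lambda(1)\bigr)=-\tfrac1q(\lambda-\lambda^{-1})^2<0 .
\end{equation}
For $\lambda=q^{1/2}$ the value is $-(1-q^{-1})^2$. Condition (c) of Lemma~\ref{lem:criterion} fails, so the canonical map is not injective.
\end{proof}

In view of the first known result recalled in Section~\ref{sec:intro}, the group $G$ is not Hermitian.

\section{A commutative quotient}\label{sec:size}

The characters $\omega_\lambda$ depend on $\lambda$ only through the powers $\lambda^n$, so they assemble into one homomorphism to an algebra of Laurent series. The weight $q^{|n|/2}$ in $W$ is the reciprocal of the decay rate \eqref{eq:decay}; it is submultiplicative, so $W$ is a commutative unital Banach $*$-algebra.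

\begin{proof}[Proof of Theorem~\ref{thm:size}]
The sets $G_n=HD^nF$, $n\in\mathbb Z$, partition $G$ into open sets. For $k\in L^1(G,\Gamma)$ put
\[
\theta_n(k)=\int_{G_n}\Phi\,dk,\qquad \Theta(k)=\sum_n\theta_n(k)z^n .
\]

\emph{$\Theta$ is a contractive $*$-homomorphism into $W^{\mathrm{sym}}$.} By \eqref{eq:decay}, $|\theta_n(k)|q^{|n|/2}\le\int_{G_n}d|k|$, so $\|\Theta(k)\|_W\le\|k\|_1$. We have $JG_n=G_{-n}$, $\delta_Jk=k$ and $\Phi(Jg)=\Phi(g)$, so $\theta_{-n}(k)=\int1_{G_{-n}}(Jg)\Phi(Jg)\,dk(g)=\theta_n(k)$. On $G_n$ the factor $\kappa_\lambda(\bar g)$ is the constant $\frac12(\lambda^n+\lambda^{-n})$. Hence the character $\omega_\lambda$ of Lemma~\ref{lem:phi} satisfies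
\[
\omega_\lambda(k)=\sum_n\theta_n(k)\,\tfrac12(\lambda^n+\lambda^{-n})=\sum_n\theta_n(k)\lambda^n=\Theta(k)(\lambda)\qquad(\lambda\in\mathbb A),
\]
in agreement with the notation of the theorem. For $\lambda\in\mathbb T$, both $\omega_\lambda$ and evaluation at $\lambda$ on $W$ are $*$-characters. An element of $W$ is an absolutely convergent Fourier series on $\mathbb T$ and is determined by its values there. So $\Theta(kk')=\Theta(k)\Theta(k')$ and $\Theta(k^*)=\Theta(k)^*$.

\emph{The quotient is isometric to $W^{\mathrm{sym}}$.} Since $\omega_\lambda(p\delta_{D^n}p)=\varphi_\lambda(D^n)$, we have $\Theta(p\delta_{D^n}p)=\frac12q^{-|n|/2}(z^n+z^{-n})$. So $c=c_0+\sum_{n\ge1}c_n(z^n+z^{-n})\in W^{\mathrm{sym}}$ is the image of $c_0p+\sum_{n\ge1}2c_nq^{n/2}\,p\delta_{D^n}p$, whose norm is at most $|c_0|+2\sum_{n\ge1}|c_n|q^{n/2}=\|c\|_W$. Thus $\Theta$ is onto and the quotient norm of $c$ is at most $\|c\|_W$. It is at least $\|c\|_W$ because $\Theta$ is contractive.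

\emph{Characters.} Recall that the characters of a commutative unital Banach algebra are contractive, and that an element is invertible if and only if no character vanishes on it. A character of $W$ sends $z$ to a number $\lambda$ with $|\lambda^{\pm1}|\le\|z^{\pm1}\|_W=q^{1/2}$, and is then evaluation at $\lambda\in\mathbb A$ by density of Laurent polynomials. Let $\chi$ be a character of $W^{\mathrm{sym}}$ and $\beta=\chi(x)$. Suppose that $\beta\ne\lambda+\lambda^{-1}$ for all $\lambda\in\mathbb A$. Then $x-\beta$ is invertible in $W$. The automorphism $z\mapsto z^{-1}$ of $W$ fixes $x-\beta$, so it fixes the inverse, and $x-\beta$ is invertible in $W^{\mathrm{sym}}$. This contradicts $\chi(x-\beta)=0$. So $\chi(x)=\lambda+\lambda^{-1}$ for some $\lambda\in\mathbb A$. The recursion $z^{n+1}+z^{-n-1}=x(z^n+z^{-n})-(z^{n-1}+z^{-n+1})$ shows that polynomials in $x$ are dense in $W^{\mathrm{sym}}$. Hence $\chi$ is determined by $\chi(x)$ and is evaluation at $\lambda$. The characters of $L^1(G,\Gamma)$ that factor through $\Theta$ are therefore the $\omega_\lambda$.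

\emph{$*$-characters.} Since $x=x^*$ and polynomials in $x$ are dense, $\omega_\lambda$ is a $*$-character if and only if $\lambda+\lambda^{-1}$ is real, that is, $\lambda\in\mathbb T\cup\mathbb R$ (Section~\ref{sec:model}). The map $\lambda\mapsto\lambda+\lambda^{-1}$ sends $\mathbb T$ onto $[-2,2]$, and it sends $\mathbb A\cap\mathbb R\setminus\{\pm1\}$ onto $[-c_q,-2)\cup(2,c_q]$. So the real values form the interval $[-c_q,c_q]$, and values in $[-2,2]$ occur exactly for $\lambda\in\mathbb T$.

\emph{Extension to $pC^*(G)p$.} Let $|\lambda|=1$. Then $U(g)=\sigma_\lambda(\bar g)\otimes\rho(g)$, with $\sigma_\lambda$ from \eqref{eq:sigma}, is a unitary representation of $G$, and $\varphi_\lambda(g)=\langle U(g)(v_0\otimes\xi),v_0\otimes\xi\rangle$. So $|\omega_\lambda(k)|=|\langle U(k)(v_0\otimes\xi),v_0\otimes\xi\rangle|\le\|k\|_{C^*(G)}$, and $\omega_\lambda$ extends by continuity to a character of $pC^*(G)p$. Conversely, an extension is a $*$-character by (B), so $\lambda\in\mathbb T\cup\mathbb R$. It is also nonnegative on the element $f^*f$ of \eqref{eq:neg}, which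 is positive in $pC^*(G)p$ by (B). This excludes real $\lambda\ne\pm1$.

\emph{The two completions.} Let $A$ be $C^*(L^1(G,\Gamma))$ or $pC^*(G)p$, and let $I$ be the closure of $\ker\Theta$ in $A$. Since $L^1(G,\Gamma)$ is dense in $A$, the space $I$ is a closed ideal, and $A/I$ is a $C^*$-algebra that receives a unital $*$-homomorphism from $W^{\mathrm{sym}}$ with dense range. So $A/I$ is commutative and generated by the unit and the self-adjoint image of $x$. By the Gelfand--Naimark theorem $A/I\cong C(X)$, where $X$ is the set of values of the characters of $A/I$ at $x$, and $x$ becomes the coordinate function. The characters of $A/I$ are the characters of $A$ that vanish on $\ker\Theta$, that is, the extensions to $A$ of those $\omega_\lambda$ that extend. For $A=C^*(L^1(G,\Gamma))$ these are the $*$-characters, by (A) and (B), and $X=[-c_q,c_q]$. For $A=pC^*(G)p$ we get $X=[-2,2]$. In both cases $W^{\mathrm{sym}}\to C(X)$ is injective, since all $\lambda\in\mathbb T$ occur.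
\end{proof}

\section{Normal subgroups containing $\Gamma$}\label{sec:normal}

To verify condition (c) of Lemma~\ref{lem:criterion} one tries to write $f^*f$ as a sum of elements $k^*k$ with $k$ in the Hecke algebra. Suppose that $f_1,\dots,f_m\in C_c(G)p$, that $w=\sum_if_if_i^*$ is invertible, and that $y=w^{-1/2}$ lies in $\mathbb C\delta_1+C_c(G)$. Then
\[
f^*f=f^*ywyf=\sum_i(f_i^*yf)^*(f_i^*yf),\qquad f_i^*yf\in pC_c(G)p .
\]
In practice $w$ is not invertible, and its approximate inverse square roots exist only in a $C^*$-algebra. The identity then holds up to an error that is small in $C^*$-norm, whereas $\pi$ is not known to be continuous for that norm. Under the hypothesis of Theorem~\ref{thm:normal}, $\pi$ is continuous for the norm of $C^*(N)$ on elements supported in $N$. We therefore take for $f_i$ the pieces of $f$ on the cosets of $N$. Then $w$ is supported in $N$, each error term $r$ is supported in a single coset, and $r^*r$ is supported in $N$.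

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
Since $N$ contains $\Gamma$, it is open, Haar measure of $G$ restricts to Haar measure of $N$, and $L^1(N)$ is the $*$-subalgebra of $L^1(G)$ of functions supported in $N$. Write $\|\cdot\|_N$ for the norm of $C^*(N)$. Let $B$ be the unital $C^*$-algebra obtained from $C^*(N)$ by adjoining a unit if it has none, with norm also written $\|\cdot\|_N$. The $*$-algebra $\mathbb C\delta_1+C_c(N)$, with unit $1=\delta_1$, is dense in $B$. For $g\in G$ and $\nu\in C_c(N)$ we have
\begin{equation}\label{eq:conj}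
\|\delta_{g^{-1}}\nu\,\delta_g\|_N=\|\nu\|_N ,
\end{equation}
because $U\mapsto U^g$, $U^g(h)=U(g^{-1}hg)$, permutes the unitary representations of the normal subgroup $N$ and $U(\delta_{g^{-1}}\nu\delta_g)=U^g(\nu)$.

Let $\pi$ be a $*$-representation of $pL^1(G)p$ and $f\in C_c(G)p$. Each $\delta_gp$ is supported in $g\Gamma\subseteq gN$, so $f=\sum_{i=1}^mf_i$ with $f_i\in C_c(G)p$ supported in a coset $g_iN=Ng_i$. Put $\tilde f_i=f_i\delta_{g_i^{-1}}\in C_c(N)$, so that $f_i=\tilde f_i\delta_{g_i}$, and
\[
w=\sum_i\tilde f_i\tilde f_i^{\,*}=\sum_if_if_i^*\in C_c(N).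
\]
The first expression shows that $0\le\tilde f_j\tilde f_j^{\,*}\le w$ in $B$. Let $\varepsilon>0$, $y_0=(w+\varepsilon)^{-1/2}\in B$ and $u_0=y_0wy_0=w(w+\varepsilon)^{-1}$. Then $1-u_0=\varepsilon(w+\varepsilon)^{-1}$, and since $(\tau+\varepsilon)^2\ge4\tau\varepsilon$,
\[
\|(1-u_0)\tilde f_j\|_N^2=\|(1-u_0)\tilde f_j\tilde f_j^{\,*}(1-u_0)\|_N\le\|(1-u_0)w(1-u_0)\|_N\le\sup_{\tau\ge0}\frac{\tau\varepsilon^2}{(\tau+\varepsilon)^2}\le\frac\varepsilon4 .
\]
Choose $y\in\mathbb C\delta_1+C_c(N)$ so close to $y_0$ in $B$ that $u=ywy^*\in C_c(N)$ satisfies $\|(1-u)\tilde f_j\|_N^2\le\varepsilon$ for all $j$. We split $f^*f=f^*uf+f^*(1-u)f$.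

The main term is a sum of squares in the Hecke algebra: $f^*uf=\sum_ik_i^*k_i$ with $k_i=f_i^*y^*f\in pC_c(G)p$. Hence $\pi(f^*uf)\ge0$.

The error term is $\sum_{i,j}r_{ij}$ with $r_{ij}=f_i^*(1-u)f_j\in pC_c(G)p$. Write $r_{ij}=\delta_{g_i^{-1}}\nu_{ij}\delta_{g_j}$ with $\nu_{ij}=\tilde f_i^{\,*}(1-u)\tilde f_j\in C_c(N)$. Then $r_{ij}^*r_{ij}=\delta_{g_j^{-1}}\nu_{ij}^*\nu_{ij}\delta_{g_j}$ is supported in $g_j^{-1}Ng_j=N$ and is unchanged by multiplication with $p$ on either side, so it lies in $pC_c(N)p$. The restriction of $\pi$ to $pL^1(N)p$ is a $*$-representation and $(N,\Gamma)$ is good. With \eqref{eq:conj} this gives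
\[
\|\pi(r_{ij})\|^2=\|\pi(r_{ij}^*r_{ij})\|\le\|r_{ij}^*r_{ij}\|_N=\|\nu_{ij}\|_N^2\le\|\tilde f_i\|_N^2\,\|(1-u)\tilde f_j\|_N^2\le\varepsilon\|\tilde f_i\|_N^2 .
\]
So $\pi(f^*f)$ is within distance $m\sqrt\varepsilon\sum_i\|\tilde f_i\|_N$ of a positive operator. The bound tends to $0$ with $\varepsilon$, hence $\pi(f^*f)\ge0$, and Lemma~\ref{lem:criterion} applies.
\end{proof}

Normality cannot be dropped: the pair $(\Gamma,\Gamma)$ is always good, because $pL^1(\Gamma)p=\mathbb Cp$, while the pair of Theorem~\ref{thm:main} is not. To apply the theorem we need good pairs to start from.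

\begin{lemma}\label{lem:union}
Let $N$ be a t.d.l.c.\ group that is the union of an increasing sequence of compact open subgroups $K_n$. Then $(N,\Gamma)$ is good for every compact open subgroup $\Gamma$.
\end{lemma}

\begin{proof}
Let $p=p_\Gamma$ and $f\in C_c(N)p$. By compactness some $K=K_n$ contains $\Gamma$ and the support of $f$. The $*$-algebra $M=pC(K)p$ is spanned by the $p\delta_gp$ with $g\in K$, and $K$ has finitely many double cosets, so $M$ is finite-dimensional. It is therefore a $C^*$-subalgebra of $C^*(K)$. By (B), $f^*f=k^*k$ with $k\in M\subseteq pC_c(N)p$. So $\pi(f^*f)=\pi(k)^*\pi(k)\ge0$ for every $*$-representation $\pi$ of $pL^1(N)p$. Apply Lemma~\ref{lem:criterion}.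
\end{proof}

\begin{example}
The solvable pair $(\mathbb Q_q\rtimes\mathbb Q_q^\times,\ \mathbb Z_q\rtimes\mathbb Z_q^\times)$ is good. The normal subgroup $\mathbb Q_q\rtimes\mathbb Z_q^\times$ contains $\mathbb Z_q\rtimes\mathbb Z_q^\times$ and is the increasing union of the compact open subgroups $q^{-n}\mathbb Z_q\rtimes\mathbb Z_q^\times$, so Lemma~\ref{lem:union} and Theorem~\ref{thm:normal} apply.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:depends}]
Let $N=H\rtimes\langle J^2\rangle$, the kernel of \eqref{eq:quotient}. It is open and normal in $G$ and contains $\Gamma_0$ and $\Gamma_1$. Let $\mu_{q^{2n}}$ be the group of $q^{2n}$-th roots of unity. Since $\psi(q^{-2n}\mathbb Z_q)=\mu_{q^{2n}}$, the set $(q^{-n}\mathbb Z_q)^2\times\mu_{q^{2n}}$ is closed under products and inverses in $H$, and it is invariant under $J^2$. The groups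
\[
K_n=\bigl((q^{-n}\mathbb Z_q)^2\times\mu_{q^{2n}}\bigr)\rtimes\langle J^2\rangle
\]
are compact open and increase to $N$. By Lemma~\ref{lem:union}, $(N,\Gamma_0)$ and $(N,\Gamma_1)$ are good, and by Theorem~\ref{thm:normal} so are $(G,\Gamma_0)$ and $(G,\Gamma_1)$. Both subgroups are compact open and have trivial core, being contained in $\Gamma$. By Lemma~\ref{lem:schlichting} the two pairs are their own Schlichting completions, and Lemma~\ref{lem:criterion} gives the isomorphism. The failure for $\Gamma$ is Theorem~\ref{thm:main}, and $[\Gamma:\Gamma_1]=[F:\langle J^2\rangle]=2$.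
\end{proof}

The argument stops at $\Gamma$ because of $J$: a normal subgroup that contains $J$ contains $DJD^{-1}J^{-1}=D^2$, whose powers lie in no compact set. The group $\Gamma_1$ is the part of $\Gamma$ that maps to $1$ in $\Lambda$, so passing to it removes the reflection $s$ on which the model of Section~\ref{sec:model} rests.

\section{Reduced subgroups of order two}\label{sec:two}

For $f=\sum_jc_j\delta_{g_j}p$, positivity of $\pi(f^*f)$ follows from positivity of the matrix $(\pi(p\delta_{g_i^{-1}g_j}p))_{ij}$. This matrix is the image of a product $v^*v$, and the spectrum of $v^*v$ is controlled by that of $vv^*$, a single element of $\ell^1$ that can be estimated in norm.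

\begin{proof}[Proof of Theorem~\ref{thm:two}]
The group $\Gamma$ acts on $G/\Gamma=G_r/\Gamma_r$ through the finite group $\Gamma_r$, so $(G,\Gamma)$ is a Hecke pair, with the same Schlichting completion as $(G_r,\Gamma_r)$. Lemma~\ref{lem:schlichting} applied to the discrete group $G_r$ gives $\overline G=G_r$ and $\overline\Gamma=\Gamma_r$. Let $B=\ell^1(G_r)$, with unit $1=\delta_1$. If $\Gamma_r=1$, both sides of \eqref{eq:canonical} are $C^*(G_r)$. Let $\Gamma_r=\{1,s\}$, so $p=\frac12(\delta_1+\delta_s)$.

Let $f=\sum_{j=1}^mc_j\delta_{g_j}p$. Consider the row $v=(\delta_{g_1}p,\dots,\delta_{g_m}p)$ with entries in $B$, the diagonal matrix $P=\operatorname{diag}(p,\dots,p)$, which is the unit of $M_m(pBp)$, and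
\[
T=v^*v=\bigl(p\delta_{g_i^{-1}g_j}p\bigr)_{ij}=T^*\in M_m(pBp),\qquad vv^*=\sum_j\delta_{g_j}p\,\delta_{g_j^{-1}}=\tfrac m2+\tfrac12\sum_j\delta_{g_jsg_j^{-1}}\in B .
\]
Let $\beta<0$. Then $\|vv^*-\frac m2\|_1\le\frac m2<|\beta-\frac m2|$, so $\beta-vv^*=(\beta-\frac m2)-(vv^*-\frac m2)$ has an inverse $y\in B$, given by a Neumann series. The matrix $v^*yv$ has entries $p\delta_{g_i^{-1}}y\,\delta_{g_j}p\in pBp$. From $vP=v$ and $Pv^*=v^*$ we get
\[
(\beta P-T)\,\beta^{-1}(P+v^*yv)=P+\beta^{-1}v^*\bigl((\beta-vv^*)y-1\bigr)v=P ,
\]
and the product in the other order equals $P+\beta^{-1}v^*\bigl(y(\beta-vv^*)-1\bigr)v=P$. So $\beta P-T$ is invertible in $M_m(pBp)$.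

Let $\pi$ be a $*$-representation of $pBp$. Since $\pi(k)=\pi(p)\pi(k)\pi(p)$, we may restrict to the range $V$ of the projection $\pi(p)$ and assume $\pi(p)=1$. Applying $\pi$ entrywise gives a unital $*$-homomorphism $\pi_m$ from $M_m(pBp)$ to the operators on $V^m$. The operator $\pi_m(T)$ is self-adjoint and $\beta-\pi_m(T)$ is invertible for all $\beta<0$, so $\pi_m(T)\ge0$. For $\eta\in V$ and $\tilde\eta=(c_1\eta,\dots,c_m\eta)\in V^m$,
\[
\langle\pi(f^*f)\eta,\eta\rangle=\sum_{i,j}\overline{c_i}c_j\langle\pi(T_{ij})\eta,\eta\rangle=\langle\pi_m(T)\tilde\eta,\tilde\eta\rangle\ge0 .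
\]
Lemma~\ref{lem:criterion} finishes the proof.
\end{proof}

\begin{remark}
The hypothesis is used only in the norm estimate. If $|\Gamma_r|=d$, then $vv^*-\frac md$ is $\frac1d$ times a sum of $m(d-1)$ point masses, and the estimate confines the spectrum of $vv^*$ to the disc with center $\frac md$ and radius $\frac{m(d-1)}d$. This disc avoids the negative real axis only when $d\le2$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Palma} Rui Palma, \emph{Quasi-symmetric group algebras and $C^*$-completions of Hecke algebras}, arXiv:1210.3807 (2012).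
\end{thebibliography}
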